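\title{Tree-clocked Ehrenfeucht--Fra\"iss\'e games and non-isomorphic models of size $\aleph_1$}

\begin{abstract}
Let $T$ be a tree of cardinality at most $\aleph_1$ with no uncountable branch. We construct, in ZFC, two non-isomorphic structures of cardinality $\aleph_1$ such that the second player wins the Ehrenfeucht--Fra\"iss\'e game of length $\omega_1$ on them in which $T$ serves as a clock. This answers a question from a paper of Ben-Neria, Kivim\"aki, Magidor and V\"a\"an\"anen. The two structures are the even and the odd part of the $\mathbb F_2$-linearization of a diagram of sets whose points are finite records of time-stamped chains of $T$. The construction works at every regular uncountable $\kappa$ and gives $2^\kappa$ pairwise non-isomorphic structures in a finite vocabulary. We also show that neither hypothesis on $T$ can be dropped.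
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The game}
A \emph{tree} is a partial order $(T,<_T)$ with a unique smallest element $0_T$, the root, in which the set of predecessors of every element is well-ordered. A \emph{branch} is a linearly ordered subset of $T$. Let $\mathcal T_1$ be the class of trees of cardinality at most $\aleph_1$ with no uncountable branch.

Vocabularies are relational. A \emph{partial isomorphism} from $M$ to $N$ is an injective map $f$ from a subset of $M$ into $N$ such that $E^M(\bar m)\Leftrightarrow E^N(f\bar m)$ for every relation symbol $E$ and every tuple $\bar m$ from the domain of $f$. Restrictions of partial isomorphisms and unions of chains of partial isomorphisms are partial isomorphisms, and a partial isomorphism with domain $M$ and range $N$ is an isomorphism. The union $M\cup N$ is always understood as a disjoint union.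

Let $\kappa$ be a regular uncountable cardinal, and call a set \emph{small} if it has fewer than $\kappa$ elements; for $\kappa=\omega_1$, small means countable. Let $M,N$ be structures of the same vocabulary and of cardinality $\kappa$, and let $T$ be a tree. The game $\mathrm{EF}^{\kappa}(M,N)_T$ has rounds $\alpha<\kappa$. At round $\alpha$, Player~I chooses a node $t_\alpha\in T$ with $t_\beta<_Tt_\alpha$ for all $\beta<\alpha$, and a small set $A_\alpha\subseteq M\cup N$. Player~II answers with a small partial isomorphism $f_\alpha$ from $M$ to $N$ that extends all $f_\beta$ with $\beta<\alpha$, whose domain contains $A_\alpha\cap M$ and whose range contains $A_\alpha\cap N$. The game ends when Player~I can no longer choose a node. Player~II wins if she makes a legal move at every round; otherwise Player~I wins.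

The tree is a clock: Player~I may continue only as long as he can climb. The nodes $t_\alpha$ form a branch, so if $T$ has no branch of cardinality $\kappa$, every play ends after fewer than $\kappa$ rounds. If $T$ is a single node, there is one round, and II wins exactly when every small $A$ is covered by a partial isomorphism. If $g\colon T\to T'$ is strictly increasing, a winning strategy of II for the clock $T'$ gives one for the clock $T$: she treats the node $t_\alpha$ as $g(t_\alpha)$. If $M\cong N$, she wins for every clock by playing restrictions of an isomorphism. Thus the class of clocks for which II wins measures how close $M$ and $N$ are to being isomorphic.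

\subsection*{The question}
Take $\kappa=\omega_1$. A clock with an uncountable branch lets Player~I enumerate both structures, so for such a clock II wins only on isomorphic pairs. Clocks without uncountable branches can also detect non-isomorphism: for each pair $M\not\cong N$ of cardinality $\aleph_1$, the tree of positions of Player~II has no uncountable branch, has at most $2^{\aleph_0}$ nodes, and is a clock for which II has no winning strategy (Section~\ref{sec:hyp}). That tree depends on the pair. It is natural to ask whether a single clock of the size of the structures can detect non-isomorphism for all pairs at once. The following question is posed in \cite{BKMV}.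

\begin{quote}
Are there, for every $T\in\mathcal T_1$, non-isomorphic models $M$ and $N$ of cardinality $\aleph_1$ such that Player~II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_T$?
\end{quote}

The answer is known to be positive under CH, and without CH for trees consisting of countable branches joined together at the root. One can see why CH should matter. A strategy of II must respond to every countable chain that I may climb, a tree of size $\aleph_1$ may have $2^{\aleph_0}$ countable chains, and the direct construction, which builds these chains into the structures, produces structures of size $2^{\aleph_0}$ (Example~\ref{ex:full}). One might therefore suspect that, consistently, some $T\in\mathcal T_1$ admits no such pair. This is not so.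

\begin{theorem}[ZFC]\label{thm:A}
For every $T\in\mathcal T_1$ there are non-isomorphic models $M,N$ of cardinality $\aleph_1$ such that Player~II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_T$.
\end{theorem}

The proof uses no cardinal arithmetic. It attaches to $T$ an explicit pair $M^0(T),M^1(T)$, defined in Section~\ref{sec:memory}, and it extends to other cardinals, to many models and to a finite vocabulary.

\begin{theorem}[ZFC]\label{thm:B}
Let $\kappa$ be regular and uncountable and let $T$ be a tree with $|T|\le\kappa$ and no branch of cardinality $\kappa$. There are structures $M_A$ $(A\subseteq\kappa)$ of cardinality $\kappa$ in the vocabulary $\{<,Q\}$, with $<$ binary and $Q$ ternary, such that $M_A\not\cong M_B$ for $A\ne B$, and Player~II has a winning strategy in $\mathrm{EF}^{\kappa}(M_A,M_B)_T$ for all $A,B\subseteq\kappa$. The number $2^\kappa$ of models is the largest possible for this vocabulary.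
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] For a tree $T$ with $|T|\le\aleph_1$, there are non-isomorphic $M,N$ of cardinality $\aleph_1$ such that II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_T$ if and only if $T$ has no uncountable branch. Moreover, if $|T|\le\aleph_1$ and all nodes of $T$ have countable height, then $M^0(T)\cong M^1(T)$ if and only if $T$ has an uncountable branch.
\item[(2)] There is a tree $T^*$ with no uncountable branch and $|T^*|\le 2^{2^{\aleph_0}}$ such that for no non-isomorphic $M,N$ of cardinality $\aleph_1$ does II have a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_{T^*}$.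
\end{enumerate}
\end{theorem}

\subsection*{The method}
Section~\ref{sec:linear} turns a diagram of sets and maps into two structures, consisting of the even and of the odd finite subsets of the sets; they are isomorphic exactly when the diagram carries a coherent family of odd finite sets. Section~\ref{sec:hist} introduces histories, chains of $T$ with time stamps, and shows that II wins whenever the points of the diagram are read off from histories. It remains to read off so little that the diagram has size $\kappa$, and so much that a coherent odd family yields a long branch. Section~\ref{sec:memory} defines such a diagram and Section~\ref{sec:branch} proves that it works. Sections~\ref{sec:AB} and~\ref{sec:hyp} deduce the theorems.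

\subsection*{Conventions}
Until Section~\ref{sec:hyp}, $\kappa$ is a fixed regular uncountable cardinal; the reader interested in Theorem~\ref{thm:A} may take $\kappa=\omega_1$. We use regularity and uncountability through three facts.
\begin{enumerate}
\item[(R1)] A union of fewer than $\kappa$ small sets is small, and a small set of ordinals below $\kappa$ is bounded below $\kappa$.
\item[(R2)] If $D\subseteq\kappa$ is unbounded and $c$ maps $D$ into a small set, then $c$ is constant on an unbounded subset of $D$. (By (R1), some fiber of $c$ has size $\kappa$.)
\item[(R3)] A nondecreasing function $\kappa\to\omega$ is eventually constant. (By (R2), it takes one value unboundedly often.)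
\end{enumerate}
We write $[S]^{<\omega}$ for the set of finite subsets of $S$; it has at most $\max(|S|,\aleph_0)$ elements. In a tree $T$, the \emph{height} $\operatorname{ht}(t)$ is the order type of $\{u:u<_Tt\}$, and $T_\alpha$ is the set of nodes of height $\alpha$. For $\alpha\le\operatorname{ht}(t)$, $t{\upharpoonright}\alpha$ is the unique $u\le_Tt$ of height $\alpha$. If $u\le_T t$ and $\alpha\le\operatorname{ht}(u)$, then $u{\upharpoonright}\alpha=t{\upharpoonright}\alpha$; if $u<_Tt$, then $\operatorname{ht}(u)<\operatorname{ht}(t)$. Heights therefore embed every branch into the ordinals, so every branch is well-ordered, and a branch of cardinality $\kappa$ contains a strictly increasing sequence $(t_\beta)_{\beta<\kappa}$.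

\section{The even and the odd structure of a diagram}\label{sec:linear}

For a set $Z$, let $\mathbb F_2[Z]$ be the vector space over $\mathbb F_2$ with basis $\{[z]:z\in Z\}$. A vector $v$ is a formal sum of distinct basis elements and is determined by the finite set $\operatorname{supp}v\subseteq Z$; addition is symmetric difference of supports. For $W\subseteq Z$ let $\langle v,W\rangle\in\mathbb F_2$ be the parity of $|W\cap\operatorname{supp}v|$; this is linear in $v$. The vector $v$ is \emph{even} or \emph{odd} according as $\langle v,Z\rangle$ is $0$ or $1$. A map $\rho\colon Z\to Z'$ induces the linear map $\rho_*$ with $\rho_*[z]=[\rho(z)]$, and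
\begin{equation}\label{eq:parity}
\langle\rho_*v,W\rangle=\langle v,\rho^{-1}[W]\rangle\qquad(v\in\mathbb F_2[Z],\ W\subseteq Z'),
\end{equation}
because both sides are linear in $v$ and agree for $v=[z]$. The case $W=Z'$ shows that $\rho_*$ preserves parity. The case of a singleton $W$ shows that $\operatorname{supp}\rho_*v\subseteq\rho[\operatorname{supp}v]$; the inclusion is proper when points cancel in pairs.

\begin{definition}\label{def:diagram}
A \emph{diagram} $\mathcal D$ consists of an index set $J$, nonempty sets $Z_j$ $(j\in J)$, and a set of \emph{arrows}; an arrow $\rho\colon j\to k$ is a map $Z_j\to Z_k$ with specified indices $j,k$. For $J'\subseteq J$, an \emph{odd family on $J'$} is a family $F=(F_j)_{j\in J'}$ of odd vectors $F_j\in\mathbb F_2[Z_j]$ with $\rho_*F_j=F_k$ for every arrow $\rho\colon j\to k$ with $j,k\in J'$. An \emph{odd family} is an odd family on $J$. A \emph{thread} is an odd family of the form $([z_j])_j$, that is, a choice of points with $\rho(z_j)=z_k$.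
\end{definition}

For $\varepsilon\in\{0,1\}$ let $V_j^\varepsilon$ be the set of vectors of parity $\varepsilon$ in $\mathbb F_2[Z_j]$. It is nonempty: $0\in V^0_j$ and $[z]\in V_j^1$. The structure $M^\varepsilon(\mathcal D)$, or $M^\varepsilon$, has universe $\{(j,v):j\in J,\ v\in V_j^\varepsilon\}$ and the binary relations
\begin{align*}
R_{j,w}&=\{((j,v),(j,v+w)):v\in V^\varepsilon_j\} &&(j\in J,\ w\in V^0_j),\\
S_\rho&=\{((j,v),(k,\rho_*v)):v\in V^\varepsilon_j\} &&(\rho\colon j\to k\text{ an arrow}).
\end{align*}
The set $\{j\}\times V^\varepsilon_j$ is the \emph{fiber} over $j$; the relation $R_{j,0}$ is its diagonal. Each fiber of $M^0$ is a group and the corresponding fiber of $M^1$ is its coset. The relations do not name the origin, so fiber by fiber the two structures look alike; the next lemma says that the only obstruction to an isomorphism is a coherent choice of origins in $M^1$.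

\begin{lemma}\label{lem:translate}
\begin{enumerate}
\item[(a)] Let $F$ be an odd family on $J'\subseteq J$ and $\varepsilon\in\{0,1\}$. The translation $(j,v)\mapsto(j,v+F_j)$, for $j\in J'$ and $v\in V^\varepsilon_j$, is a partial isomorphism from $M^\varepsilon$ to $M^{1-\varepsilon}$ whose domain and range are the unions of the fibers over $J'$.
\item[(b)] The isomorphisms $M^0\to M^1$ are exactly the translations by odd families. In particular, $M^0\cong M^1$ if and only if $\mathcal D$ has an odd family.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Adding the odd vector $F_j$ is a bijection $V_j^\varepsilon\to V_j^{1-\varepsilon}$, and the translation does not change the index. A pair of elements can satisfy $R_{j,w}$ only if both lie over $j$, and for $u,v$ over $j\in J'$ we have $u=v+w$ if and only if $u+F_j=(v+F_j)+w$. A pair can satisfy $S_\rho$, for $\rho\colon j\to k$, only if it has the form $((j,v),(k,u))$, and for $j,k\in J'$ we have $u=\rho_*v$ if and only if $u+F_k=\rho_*(v+F_j)$, since $\rho_*F_j=F_k$.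

(b) Translations by odd families are isomorphisms by (a). Conversely, let $\varphi\colon M^0\to M^1$ be an isomorphism. It preserves $R_{j,0}$, so it maps the fiber over $j$ into the fiber over $j$; let $\varphi(j,0)=(j,F_j)$, with $F_j$ odd. For an arrow $\rho\colon j\to k$, the pair $((j,0),(k,0))$ satisfies $S_\rho$ in $M^0$, so $\rho_*F_j=F_k$. For $v\in V_j^0$, the pair $((j,0),(j,v))$ satisfies $R_{j,v}$, so $\varphi(j,v)=(j,F_j+v)$.
\end{proof}

\begin{example}\label{ex:cycle}
Let $J$ have one index, let $Z=\mathbb Z/n$, and let the only arrow be $\rho(i)=i+1$. There is no thread for $n\geq 2$. For $n=2$, $M^0$ consists of $0$ and $[0]+[1]$, each fixed by $\rho_*$, while $M^1$ consists of $[0]$ and $[1]$, which $\rho_*$ exchanges; so $M^0\not\cong M^1$. For $n=3$, the odd vector $[0]+[1]+[2]$ is fixed by $\rho_*$, and $M^0\cong M^1$.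
\end{example}

The case $n=3$ shows the price of linearization: to prove $M^0\not\cong M^1$ we must exclude odd families, not only threads. Along a linear system of length $\kappa$ the two notions come together, because supports are finite and $\kappa$ has uncountable cofinality.

\begin{lemma}[Stabilization]\label{lem:stab}
Let $W_\gamma$ $(\gamma<\kappa)$ be sets with maps $\pi_{\gamma\beta}\colon W_\gamma\to W_\beta$ for $\beta<\gamma$ such that $\pi_{\beta\alpha}\circ\pi_{\gamma\beta}=\pi_{\gamma\alpha}$ for $\alpha<\beta<\gamma$. Let $v_\gamma\in\mathbb F_2[W_\gamma]$ be odd vectors with $(\pi_{\gamma\beta})_*v_\gamma=v_\beta$. Then there are $\gamma_0<\kappa$, an odd number $n$ and points $w^i_\gamma\in W_\gamma$ $(1\le i\le n,\ \gamma_0\le\gamma<\kappa)$ such that $\operatorname{supp}v_\gamma=\{w^1_\gamma,\dots,w^n_\gamma\}$ and $\pi_{\gamma\beta}(w^i_\gamma)=w^i_\beta$ for $\gamma_0\le\beta<\gamma$.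
\end{lemma}

\begin{proof}
Let $S_\gamma=\operatorname{supp}v_\gamma$. For $\beta<\gamma$ we have $S_\beta\subseteq\pi_{\gamma\beta}[S_\gamma]$, so $|S_\gamma|$ is nondecreasing in $\gamma$. By (R3) it equals a fixed $n$ for $\gamma\ge\gamma_0$, and $n$ is odd. For $\gamma_0\le\beta<\gamma$, the inequalities $n=|S_\beta|\le|\pi_{\gamma\beta}[S_\gamma]|\le|S_\gamma|=n$ show that $\pi_{\gamma\beta}$ maps $S_\gamma$ bijectively onto $S_\beta$. List $S_{\gamma_0}$ as $w^1_{\gamma_0},\dots,w^n_{\gamma_0}$, and for $\gamma>\gamma_0$ let $w^i_\gamma$ be the element of $S_\gamma$ that $\pi_{\gamma\gamma_0}$ sends to $w^i_{\gamma_0}$. For $\gamma_0<\beta<\gamma$, the point $\pi_{\gamma\beta}(w^i_\gamma)$ lies in $S_\beta$ and $\pi_{\beta\gamma_0}$ sends it to $w^i_{\gamma_0}$, so it is $w^i_\beta$.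
\end{proof}

\section{Histories and the strategy of Player II}\label{sec:hist}

From now until the end of Section~\ref{sec:branch}, $T$ is a tree with $|T|\le\kappa$ in which every node has height below $\kappa$. The condition on heights holds if $T$ has no branch of cardinality $\kappa$, since the predecessors of a node form a branch.

We want diagrams in which II can build a thread piece by piece, using the nodes that I plays, while a complete thread requires a branch of cardinality $\kappa$. Give each index $j$ a time $\gamma(j)<\kappa$. In one round, I may challenge fibers of any bounded set of times but supplies a single new node. So II must be allowed to rest at one node for a long interval of time. She must not be allowed to rest forever, since otherwise resting at the root would be a complete thread. The solution is that each rest announces in advance when it ends.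

\begin{definition}\label{def:history}
A \emph{stage} is a triple $s=(t,\sigma,\zeta)$ with $t\in T$ and $\sigma<\zeta<\kappa$. We write $t(s),\sigma(s),\zeta(s)$ for its \emph{node}, \emph{start} and \emph{expiry}, and $\operatorname{ht}(s)=\operatorname{ht}(t(s))$. A \emph{history} of length $\delta\le\kappa$ is a function $h$ from $\delta$ to the set of stages such that, for all $\beta,\beta'<\delta$:
\begin{enumerate}
\item[(H1)] $\sigma(h(\beta))\le\beta<\zeta(h(\beta))$, and $h(\beta')=h(\beta)$ whenever $\sigma(h(\beta))\le\beta'<\zeta(h(\beta))$;
\item[(H2)] if $\beta<\beta'$ and $h(\beta)\ne h(\beta')$, then $t(h(\beta))<_Tt(h(\beta'))$.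
\end{enumerate}
We write $\operatorname{lh}(h)=\delta$, and $H_\gamma$ for the set of histories of length $\gamma+1$.
\end{definition}

Both conditions involve at most two times, so restrictions of histories to ordinals and unions of chains of histories are histories. The constant function with value $(0_T,0,\gamma+1)$ belongs to $H_\gamma$, so $H_\gamma\ne\emptyset$. Figure~\ref{fig:history} shows a history as a staircase.

\begin{lemma}\label{lem:long}
There is a history of length $\kappa$ if and only if $T$ has a branch of cardinality $\kappa$.
\end{lemma}

\begin{proof}
If $(t_\beta)_{\beta<\kappa}$ is strictly increasing, then $h(\beta)=(t_\beta,\beta,\beta+1)$ is a history of length $\kappa$. Conversely, let $h$ have length $\kappa$. By (H1), $h$ takes the value $s$ only at times below $\zeta(s)<\kappa$, so by (R1) it takes $\kappa$ different values. By (H2), different values have different, comparable nodes.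
\end{proof}

\begin{lemma}\label{lem:clock}
Let $M,N$ be structures of cardinality $\kappa$. Suppose that to every history $h$ of length below $\kappa$ a partial isomorphism $h^*$ from $M$ to $N$, of any size, is assigned so that
\begin{enumerate}
\item[(i)] $h\subseteq h'$ implies $h^*\subseteq h'^*$;
\item[(ii)] for each $m\in M\cup N$ there is $\gamma(m)<\kappa$ such that $m$ lies in the domain of $h^*$ (if $m\in M$) or in its range (if $m\in N$) whenever $\operatorname{lh}(h)>\gamma(m)$.
\end{enumerate}
Then II has a winning strategy in $\mathrm{EF}^\kappa(M,N)_T$.
\end{lemma}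

\begin{proof}
Player~II builds an increasing chain of histories $h_\alpha$ of lengths $\delta_\alpha<\kappa$ and an increasing chain of small sets $C_\alpha\subseteq\operatorname{dom}h_\alpha^*$, and plays $f_\alpha=h_\alpha^*{\upharpoonright}C_\alpha$. She maintains that every stage $s$ in the range of $h_\alpha$ has $t(s)\in\{t_\beta:\beta\le\alpha\}$ and $\zeta(s)\le\delta_\alpha$.

At round $\alpha<\kappa$, let I play $t_\alpha$ and $A_\alpha$. Put $h'=\bigcup_{\beta<\alpha}h_\beta$, a history of length $\delta'=\sup_{\beta<\alpha}\delta_\beta$, which is below $\kappa$ by (R1). Its stages have expiry at most $\delta'$ and nodes $<_Tt_\alpha$. By (R1) choose $\delta_\alpha<\kappa$ above $\delta'$ and above $\gamma(m)$ for all $m\in A_\alpha$. Let $h_\alpha$ extend $h'$ by the constant value $(t_\alpha,\delta',\delta_\alpha)$ on the interval $[\delta',\delta_\alpha)$. Condition (H1) holds for $\beta<\delta'$ because the interval $[\sigma,\zeta)$ of an old stage is contained in $\delta'$, and for $\beta\geq\delta'$ because the interval of the new stage is $[\delta',\delta_\alpha)$. Condition (H2) is new only for $\beta<\delta'\le\beta'$, where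 it holds because old nodes lie below $t_\alpha$. So $h_\alpha$ is a history, and the invariant is maintained. Let
\[
C_\alpha=\bigcup_{\beta<\alpha}C_\beta\ \cup\ (A_\alpha\cap M)\ \cup\ (h_\alpha^*)^{-1}[A_\alpha\cap N].
\]
This set is small by (R1) and the injectivity of $h^*_\alpha$, and it is contained in $\operatorname{dom}h_\alpha^*$ by (i) and (ii). By (i), $f_\alpha$ extends every earlier $f_\beta$; by (ii), its range contains $A_\alpha\cap N$. So $f_\alpha$ is a legal move.
\end{proof}

\begin{definition}\label{def:shadow}
A \emph{shadow diagram} is a diagram together with a time $\gamma(j)<\kappa$ and a surjection $z_j\colon H_{\gamma(j)}\to Z_j$ for each $j\in J$, such that every arrow $\rho\colon j\to k$ satisfies $\gamma(k)\le\gamma(j)$ and $\rho(z_j(h))=z_k(h)$ for all $h\in H_{\gamma(j)}$. Here and below, $z_k(h)$ means $z_k(h{\upharpoonright}(\gamma(k)+1))$ for any history $h$ with $\operatorname{lh}(h)>\gamma(k)$.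
\end{definition}

In a shadow diagram, a history $h$ gives the thread $([z_j(h)])_j$ on $J_h=\{j:\gamma(j)<\operatorname{lh}(h)\}$. Let $h^*$ be the translation by this thread, from $M^0$ to $M^1$. By Lemma~\ref{lem:translate}(a) it is a partial isomorphism between the fibers over $J_h$, and $h\subseteq h'$ implies $h^*\subseteq h'^*$ because $z_j(h)$ depends only on $h{\upharpoonright}(\gamma(j)+1)$. Lemma~\ref{lem:clock} with $\gamma(j,v)=\gamma(j)$, and Lemma~\ref{lem:long} with $J_h=J$ for $\operatorname{lh}(h)=\kappa$, give the following.

\begin{proposition}\label{prop:shadow}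
Let $\mathcal D$ be a shadow diagram with $|M^0|=|M^1|=\kappa$. Then II has a winning strategy in $\mathrm{EF}^\kappa(M^0,M^1)_T$. If $T$ has a branch of cardinality $\kappa$, then $M^0\cong M^1$.
\end{proposition}

The game is thus settled for all shadow diagrams at once. The simplest one already shows the whole mechanism.

\begin{example}[Complete memory]\label{ex:full}
Let $\kappa=\omega_1$ and $T\in\mathcal T_1$. Take $J=\omega_1$, $\gamma(j)=j$, $Z_\gamma=H_\gamma$, $z_\gamma$ the identity, and as arrows the restriction maps $H_\gamma\to H_\beta$ for $\beta<\gamma$. If there were an odd family, Lemma~\ref{lem:stab} would give histories $w^1_\gamma\in H_\gamma$ $(\gamma\ge\gamma_0)$ extending one another; their union would be a history of length $\omega_1$, contrary to Lemma~\ref{lem:long}. So $M^0\not\cong M^1$. There are at most $\aleph_1$ stages, so $|H_\gamma|\le\aleph_1^{\aleph_0}=2^{\aleph_0}$. Under CH, $|M^0|=|M^1|=\aleph_1$, and Proposition~\ref{prop:shadow} gives Theorem~\ref{thm:A}. Without CH the structures are too large as soon as $T$ has a node $t$ of height $\omega$: each infinite set $\{n_0<n_1<\cdots\}\subseteq\omega$ gives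 the history $h(k)=(t{\upharpoonright}n_k,k,k+1)$, $h(\omega)=(t,\omega,\omega+1)$, so $|H_\omega|\ge2^{\aleph_0}$.
\end{example}

\section{A diagram with finite memory}\label{sec:memory}

To keep the sets $Z_j$ of size $\kappa$, each $z_j(h)$ should consist of finitely many stages. The first idea, to record $h$ on a finite set of times, leads to a diagram indexed by $[\kappa]^{<\omega}$. There the counting in Lemma~\ref{lem:stab} is not available, since a monotone function $[\kappa]^{<\omega}\to\omega$, such as cardinality, need not be eventually constant. We instead fix a finite set of \emph{heights} and let time run through $\kappa$, recording the stage at which each of these heights is first reached.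

For a history $h$, $\gamma<\operatorname{lh}(h)$ and $\alpha<\kappa$, let $y_\alpha(h,\gamma)=h(\beta)$ for the least $\beta\le\gamma$ with $\operatorname{ht}(h(\beta))\ge\alpha$, and $y_\alpha(h,\gamma)=\bot$ if there is no such $\beta$. This depends only on $h{\upharpoonright}(\gamma+1)$. For $\beta<\kappa$ define $\operatorname{cut}_\beta(\bot)=\bot$ and, for a stage $s$, $\operatorname{cut}_\beta(s)=s$ if $\sigma(s)\le\beta$ and $\operatorname{cut}_\beta(s)=\bot$ otherwise. Then $\operatorname{cut}_\beta\circ\operatorname{cut}_{\beta'}=\operatorname{cut}_\beta$ for $\beta\le\beta'$.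

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[->] (0,0)--(9,0) node[right]{time};
\draw[->] (0,0)--(0,4.3) node[above]{height};
\draw[very thick] (0,0.4)--(1.5,0.4);
\draw[very thick] (1.5,1.1)--(2.6,1.1);
\draw[very thick] (2.6,2.2)--(4.6,2.2);
\draw[very thick] (4.6,3)--(6.5,3);
\draw[very thick,dotted] (6.5,3)--(8,3);
\draw[dashed] (0,1.6) node[left]{$\alpha$}--(6.5,1.6);
\draw[dashed] (0,3.8) node[left]{$\alpha'$}--(6.5,3.8);
\draw (6.5,4.1)--(6.5,0) node[below]{$\gamma$};
\draw (2.6,0.1)--(2.6,-0.1) node[below]{$\sigma(s)$};
\draw (4.6,0.1)--(4.6,-0.1) node[below]{$\zeta(s)$};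
\node[above] at (3.6,2.2) {$s$};
\node[above] at (5.5,3) {$h(\gamma)$};
\end{tikzpicture}
\caption{A history $h$ up to time $\gamma$. Each stage is a horizontal segment from its start to its expiry, drawn at the height of its node; the nodes increase in the tree. The stage $s=y_\alpha(h,\gamma)$ is the first of height at least $\alpha$. Height $\alpha'$ has not been reached, so $y_{\alpha'}(h,\gamma)=\bot$. The current stage $h(\gamma)$ expires after $\gamma$ (dotted).}
\label{fig:history}
\end{figure}

\begin{lemma}\label{lem:first}
Let $h$ be a history, $\gamma<\operatorname{lh}(h)$ and $\alpha,\alpha',i<\kappa$.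
\begin{enumerate}
\item[(a)] If $y_\alpha(h,\gamma)=s\ne\bot$, then $\operatorname{ht}(s)\ge\alpha$, $h(\sigma(s))=s$, and $\sigma(s)\le\gamma$ is the least $\beta$ with $\operatorname{ht}(h(\beta))\ge\alpha$. In all cases $y_\alpha(h,\beta)=\operatorname{cut}_\beta(y_\alpha(h,\gamma))$ for $\beta\le\gamma$.
\item[(b)] If $y_\alpha(h,\gamma)=\bot$, then $\operatorname{ht}(h(\gamma))<\alpha$.
\item[(c)] $\operatorname{ht}(h(\gamma))=i$ if and only if $y_i(h,\gamma)$ is a stage $s$ with $\operatorname{ht}(s)=i$ and $\gamma<\zeta(s)$. In that case $s=h(\gamma)$.
\item[(d)] If $\alpha\le\alpha'$ and $s=y_\alpha(h,\gamma)$, $s'=y_{\alpha'}(h,\gamma)$ are stages, then $t(s){\upharpoonright}\alpha=t(s'){\upharpoonright}\alpha$.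
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\beta_0\le\gamma$ be least with $\operatorname{ht}(h(\beta_0))\ge\alpha$, so $s=h(\beta_0)$. By (H1), $\sigma(s)\le\beta_0$ and $h(\sigma(s))=s$; minimality gives $\sigma(s)=\beta_0$. Hence $y_\alpha(h,\beta)$ is $s$ for $\sigma(s)\le\beta\le\gamma$ and $\bot$ for $\beta<\sigma(s)$. If $y_\alpha(h,\gamma)=\bot$, no time up to $\gamma$ reaches height $\alpha$, so $y_\alpha(h,\beta)=\bot$ for $\beta\le\gamma$.

(b) Otherwise $\beta=\gamma$ would be a time as in the definition.

(c) Let $s=h(\gamma)$ have height $i$. If $\beta\le\gamma$ and $h(\beta)\ne s$, then $t(h(\beta))<_Tt(s)$ by (H2), so $\operatorname{ht}(h(\beta))<i$. Hence $y_i(h,\gamma)=s$, and $\gamma<\zeta(s)$ by (H1). Conversely, let $s=y_i(h,\gamma)$ have height $i$ and $\gamma<\zeta(s)$. By (a), $h(\sigma(s))=s$ and $\sigma(s)\le\gamma$, so (H1) gives $h(\gamma)=s$.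

(d) The least time reaching height $\alpha$ is at most the least time reaching height $\alpha'$, so $t(s)\le_Tt(s')$ by (H2), and $\operatorname{ht}(s)\ge\alpha$.
\end{proof}

Part (a) is the reason for recording starts: they let us compute an earlier record from a later one. For $a\in[\kappa]^{<\omega}$ put
\[
y_a(h,\gamma)=(y_\alpha(h,\gamma))_{\alpha\in a},\qquad x_a(h,\gamma)=(h(\gamma),y_a(h,\gamma)),
\]
and let $Y_{\gamma,a}$ and $X_{\gamma,a}$ be the sets of values of $y_a(h,\gamma)$ and $x_a(h,\gamma)$ for $h\in H_\gamma$.

\begin{definition}\label{def:DT}
The diagram $\mathcal D_T$ has two indices of time $\gamma$ for each pair $(\gamma,a)\in\kappa\times[\kappa]^{<\omega}$, one with set $X_{\gamma,a}$ and map $h\mapsto x_a(h,\gamma)$, the other with set $Y_{\gamma,a}$ and map $h\mapsto y_a(h,\gamma)$. Its arrows are: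
\begin{itemize}
\item \emph{forgetting}: $X_{\gamma,a}\to Y_{\gamma,a}$, $(s,q)\mapsto q$;
\item \emph{restriction}, for $b\subseteq a$: $X_{\gamma,a}\to X_{\gamma,b}$, $(s,q)\mapsto(s,q{\upharpoonright}b)$, and $Y_{\gamma,a}\to Y_{\gamma,b}$, $q\mapsto q{\upharpoonright}b$;
\item \emph{cutting}, for $\beta<\gamma$: $Y_{\gamma,a}\to Y_{\beta,a}$, $q\mapsto\operatorname{cut}_\beta\circ q$.
\end{itemize}
We put $M^\varepsilon(T)=M^\varepsilon(\mathcal D_T)$.
\end{definition}

\begin{lemma}\label{lem:size}
$\mathcal D_T$ is a shadow diagram, $|M^0(T)|=|M^1(T)|=\kappa$, and the common vocabulary has $\kappa$ symbols.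
\end{lemma}

\begin{proof}
Each displayed formula for an arrow $j\to k$ sends $z_j(h)$ to $z_k(h)$: for forgetting and restriction by the definitions, for cutting by Lemma~\ref{lem:first}(a). As every point of $Z_j$ is some $z_j(h)$, the formula maps $Z_j$ into $Z_k$. Since $|T|\le\kappa$, there are at most $\kappa$ stages; points of $Z_j$ are finite tuples of stages and $\bot$, so $|Z_j|\le\kappa$ and $|\mathbb F_2[Z_j]|\le\kappa$. There are $\kappa$ indices, every fiber is nonempty, and there are at most $\kappa$ arrows.
\end{proof}

This count is the only use of $|T|\le\kappa$. The sets $Y_{\gamma,a}$ carry the information from which a branch will be assembled. They do not suffice, because a finite record cannot tell that a history has stopped climbing.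

\begin{example}\label{ex:Yonly}
Suppose $t_0<_Tt_1<_T\cdots$ with $\operatorname{ht}(t_n)=n$. Define $q_{\gamma,a}(\alpha)=(t_\alpha,\alpha,\alpha+1)$ if $\alpha<\omega$ and $\alpha\le\gamma$, and $q_{\gamma,a}(\alpha)=\bot$ otherwise. These functions are compatible with restriction and cutting. Each $q_{\gamma,a}$ lies in $Y_{\gamma,a}$. For $\gamma<\omega$ use $h(\beta)=(t_\beta,\beta,\beta+1)$. For $\gamma\ge\omega$ fix $m<\omega$ above all elements of $a\cap\omega$, and let $h(\beta)=(t_\beta,\beta,\beta+1)$ for $\beta<m$ and $h(\beta)=(t_m,m,\gamma+1)$ for $m\le\beta\le\gamma$. So the part of $\mathcal D_T$ formed by the sets $Y_{\gamma,a}$ has a thread, whether or not $T$ has a long branch.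
\end{example}

In the example every recorded stage has expired by time $\omega$; the witnessing histories survive by resting at a height $m$ that is not recorded. The sets $X_{\gamma,a}$ expose this: they name the current stage, and once its height $i$ is added to $a$, Lemma~\ref{lem:first}(c) requires the record at $i$ to be unexpired.

\section{An odd family yields a long branch}\label{sec:branch}

\begin{proposition}\label{prop:key}
If $\mathcal D_T$ has an odd family, then $T$ has a branch of cardinality $\kappa$.
\end{proposition}

Fix an odd family, with members $F^X_{\gamma,a}\in\mathbb F_2[X_{\gamma,a}]$ and $F^Y_{\gamma,a}\in\mathbb F_2[Y_{\gamma,a}]$. We show that the records become constant in time, that the final records contain no $\bot$, and that they then define an odd family on the levels of $T$. For fixed $a$, the points of all $Y_{\gamma,a}$ are functions from $a$ to stages and $\bot$, so supports at different times can be compared.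

\begin{lemma}\label{lem:final}
For each $a\in[\kappa]^{<\omega}$ there are $\gamma_a<\kappa$ and a finite set $Q_a$ with an odd number of elements such that $\operatorname{supp}F^Y_{\gamma,a}=Q_a$ for all $\gamma\ge\gamma_a$.
\end{lemma}

\begin{proof}
The cutting arrows commute, so Lemma~\ref{lem:stab} applies to $W_\gamma=Y_{\gamma,a}$ and gives $\gamma_0$, $n$ and $w^i_\gamma$ with $w^i_\beta(\alpha)=\operatorname{cut}_\beta(w^i_\gamma(\alpha))$ for $\gamma_0\le\beta<\gamma$ and $\alpha\in a$. If $w^i_\beta(\alpha)\ne\bot$, this forces $w^i_\gamma(\alpha)=w^i_\beta(\alpha)$. So for each of the finitely many pairs $(i,\alpha)$, the function $\gamma\mapsto w^i_\gamma(\alpha)$ is either constantly $\bot$ or constant from its first value other than $\bot$ on. Let $\gamma_a$ be the maximum of $\gamma_0$ and the finitely many times of change.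
\end{proof}

The next lemma is the heart of the proof. Consider first the case of a thread, where $Q_a=\{q_a\}$ and $F^X_{\delta,a}=[(s_\delta,q_a)]$ for $\delta\ge\gamma_a$; restriction arrows keep the first coordinate, so $s_\delta$ does not depend on $a$. Suppose $q_a(\alpha)=\bot$. Then $\operatorname{ht}(s_\delta)<\alpha$ by Lemma~\ref{lem:first}(b), so by (R2) one height $i$ occurs for unboundedly many $\delta$. For such $\delta$ above $\gamma_{a\cup\{i\}}$, Lemma~\ref{lem:first}(c) applied to $(s_\delta,q_{a\cup\{i\}})$ says that $q_{a\cup\{i\}}(i)$ is a stage expiring after $\delta$. A single stage cannot expire after unboundedly many $\delta$.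

For a general odd family, the support of $F^X_{\delta,a}$ has several points, no arrows connect the sets $X_{\delta,a}$ at different times, and a point of $\operatorname{supp}F^X_{\delta,a\cup\{i\}}$ may have a record that cancels under forgetting and so is not in $Q_{a\cup\{i\}}$. What passes through arrows is parity, by \eqref{eq:parity}. We therefore replace the height $i$ by a finite set $r$ of heights, and the point by a count modulo $2$.

\begin{lemma}\label{lem:nobot}
If $q\in Q_a$ and $\alpha\in a$, then $q(\alpha)\ne\bot$.
\end{lemma}

\begin{proof}
Suppose $q\in Q_a$ and $q(\alpha)=\bot$. For $\delta\ge\gamma_a$ let $U_\delta=\{(s,p)\in X_{\delta,a}:p=q\}$, the preimage of $\{q\}$ under forgetting. By \eqref{eq:parity},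
\begin{equation}\label{eq:odd}
\langle F^X_{\delta,a},U_\delta\rangle=\langle F^Y_{\delta,a},\{q\}\rangle=1 .
\end{equation}
Let $r_\delta$ be the finite set of heights $\operatorname{ht}(s)$ for $(s,q)\in U_\delta\cap\operatorname{supp}F^X_{\delta,a}$. Every $(s,q)\in U_\delta$ is $x_a(h,\delta)$ for a history $h$ with $y_\alpha(h,\delta)=\bot$, so $\operatorname{ht}(s)<\alpha$ by Lemma~\ref{lem:first}(b). Thus $r_\delta\in[\alpha]^{<\omega}$, a small set, and by (R2) there is $r$ with $r_\delta=r$ for unboundedly many $\delta$. Put $a'=a\cup r$. Fix $\delta$ with $r_\delta=r$, $\delta\ge\gamma_a$, $\delta\ge\gamma_{a'}$, and $\delta\ge\zeta(s)$ for each of the finitely many stages $s$ that are values of members of $Q_{a'}$. We compute $\langle F^X_{\delta,a'},E\rangle$ in two ways, where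
\[
E=\{(s,q')\in X_{\delta,a'}:q'{\upharpoonright}a=q,\ \operatorname{ht}(s)\in r\}.
\]

First, $E$ is the preimage of $W=\{(s,p)\in U_\delta:\operatorname{ht}(s)\in r\}$ under restriction $X_{\delta,a'}\to X_{\delta,a}$. Since $r=r_\delta$, the sets $W$ and $U_\delta$ contain the same points of $\operatorname{supp}F^X_{\delta,a}$. By \eqref{eq:parity} and \eqref{eq:odd},
\[
\langle F^X_{\delta,a'},E\rangle=\langle F^X_{\delta,a},W\rangle=\langle F^X_{\delta,a},U_\delta\rangle=1 .
\]

Second, let $W'$ be the set of $q'\in Y_{\delta,a'}$ such that $q'{\upharpoonright}a=q$ and, for some $i\in r$, $q'(i)$ is a stage of height $i$ with $\delta<\zeta(q'(i))$. A point $(s,q')\in X_{\delta,a'}$ is $x_{a'}(h,\delta)$ for some history $h$, so $s=h(\delta)$ and $q'(i)=y_i(h,\delta)$ for $i\in r\subseteq a'$. By Lemma~\ref{lem:first}(c), $\operatorname{ht}(s)\in r$ if and only if $q'$ has the second property in the definition of $W'$. Hence $E$ is the preimage of $W'$ under forgetting $X_{\delta,a'}\to Y_{\delta,a'}$. The support of $F^Y_{\delta,a'}$ is $Q_{a'}$, and all stages recorded in $Q_{a'}$ have expiry at most $\delta$, so $Q_{a'}\cap W'=\emptyset$.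 By \eqref{eq:parity},
\[
\langle F^X_{\delta,a'},E\rangle=\langle F^Y_{\delta,a'},W'\rangle=0 ,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
For $\alpha\in a$ and $q\in Q_a$, the value $q(\alpha)$ is a stage by Lemma~\ref{lem:nobot}, of height at least $\alpha$ by Lemma~\ref{lem:first}(a). So we may define
\[
g_\alpha=\sum_{q\in Q_{\{\alpha\}}}\big[t(q(\alpha)){\upharpoonright}\alpha\big]\in\mathbb F_2[T_\alpha]\qquad(\alpha<\kappa),
\]
a sum of an odd number of basis vectors, hence an odd vector. For $\alpha<\alpha'$ let $\pi_{\alpha'\alpha}\colon T_{\alpha'}\to T_\alpha$ be the map $u\mapsto u{\upharpoonright}\alpha$; these maps commute. We claim that $(\pi_{\alpha'\alpha})_*g_{\alpha'}=g_\alpha$.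

Records for two heights at once provide the link. Let $a=\{\alpha,\alpha'\}$ and $\gamma\ge\gamma_a,\gamma_{\{\alpha\}},\gamma_{\{\alpha'\}}$. Coherence along the restriction $Y_{\gamma,a}\to Y_{\gamma,\{\alpha\}}$ reads
\[
\sum_{p\in Q_{\{\alpha\}}}[p]=\sum_{q\in Q_a}[q{\upharpoonright}\{\alpha\}].
\]
All terms on both sides lie in the set of $p\in Y_{\gamma,\{\alpha\}}$ with $p(\alpha)\ne\bot$. Applying the linear map induced by $p\mapsto t(p(\alpha)){\upharpoonright}\alpha$ on this set, and arguing in the same way with $\alpha'$ in place of $\alpha$, we get
\[
g_\alpha=\sum_{q\in Q_a}\big[t(q(\alpha)){\upharpoonright}\alpha\big],\qquad g_{\alpha'}=\sum_{q\in Q_a}\big[t(q(\alpha')){\upharpoonright}\alpha'\big].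
\]
Each $q\in Q_a$ is $y_a(h,\gamma)$ for some history $h$, so Lemma~\ref{lem:first}(d) gives $t(q(\alpha)){\upharpoonright}\alpha=t(q(\alpha')){\upharpoonright}\alpha=\pi_{\alpha'\alpha}(t(q(\alpha')){\upharpoonright}\alpha')$. The claim follows term by term.

Lemma~\ref{lem:stab}, applied to $W_\alpha=T_\alpha$ and the vectors $g_\alpha$, gives $\alpha_0<\kappa$ and, as $n\ge1$, nodes $u_\alpha\in T_\alpha$ $(\alpha_0\le\alpha<\kappa)$ with $u_{\alpha'}{\upharpoonright}\alpha=u_\alpha$ for $\alpha<\alpha'$. They form a branch of cardinality $\kappa$.
\end{proof}

Together with Lemma~\ref{lem:translate}(b), Proposition~\ref{prop:shadow} and Lemma~\ref{lem:size}, this yields the statement from which the theorems follow.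

\begin{corollary}\label{cor:main}
Let $|T|\le\kappa$ and let all nodes of $T$ have height below $\kappa$. Then $M^0(T)$ and $M^1(T)$ have cardinality $\kappa$, II has a winning strategy in $\mathrm{EF}^\kappa(M^0(T),M^1(T))_T$, and $M^0(T)\cong M^1(T)$ if and only if $T$ has a branch of cardinality $\kappa$.
\end{corollary}

\section{One pair, and $2^\kappa$ models in a finite vocabulary}\label{sec:AB}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A tree $T\in\mathcal T_1$ has countable heights and no uncountable branch. Apply Corollary~\ref{cor:main} with $\kappa=\omega_1$, $M=M^0(T)$ and $N=M^1(T)$.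
\end{proof}

For Theorem~\ref{thm:B} we place $\kappa$ copies of $M^0$ or $M^1$ side by side, in the pattern given by $A$, and name the $\kappa$ relations by the elements of a rigid auxiliary part, the ordinal $\kappa$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
All heights in $T$ are below $\kappa$. Write $M^\varepsilon=M^\varepsilon(T)$; by Corollary~\ref{cor:main}, $M^0\not\cong M^1$. Let $L$ be their vocabulary, which consists of $\kappa$ binary symbols, and fix a bijection $\eta\mapsto(\xi_\eta,E_\eta)$ from $\kappa$ onto $\kappa\times L$. For $A\subseteq\kappa$ with characteristic function $\chi_A$, the universe of $M_A$ is the disjoint union of $\kappa$ and the \emph{blocks} $\{\xi\}\times M^{\chi_A(\xi)}$ for $\xi<\kappa$; it has cardinality $\kappa$. The relation $<$ is the usual order of $\kappa$ and holds of no other pairs. The relation $Q$ holds exactly of the triples $(\eta,(\xi,m),(\xi,m'))$ with $\eta<\kappa$, $\xi=\xi_\eta$ and $E_\eta(m,m')$ true in $M^{\chi_A(\xi)}$.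

\emph{Non-isomorphism.} Let $\varphi\colon M_A\to M_B$ be an isomorphism. In both structures $\kappa$ is the set of elements occurring in some pair of $<$, so $\varphi$ restricts to an order automorphism of $\kappa$, and the only order automorphism of a well-order is the identity. An element $u$ lies in block $\xi$ if and only if $Q(\eta,u,u)$ holds for some $\eta$ with $\xi_\eta=\xi$; for the forward direction take $E_\eta=R_{j,0}$, where $u=(\xi,(j,v))$. Hence $\varphi$ maps block $\xi$ of $M_A$ onto block $\xi$ of $M_B$. As $\varphi$ fixes each $\eta$ with $\xi_\eta=\xi$, it induces an isomorphism $M^{\chi_A(\xi)}\to M^{\chi_B(\xi)}$. Since $M^0\not\cong M^1$, we get $\chi_A(\xi)=\chi_B(\xi)$ for all $\xi$, that is, $A=B$.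

\emph{The game.} For a history $h$ let $h^\sharp$ be the identity on $\kappa$ together with the map
\[
(\xi,(j,v))\longmapsto\big(\xi,(j,\,v+(\chi_A(\xi)+\chi_B(\xi))\,[z_j(h)])\big)\qquad(\xi<\kappa,\ \gamma(j)<\operatorname{lh}(h)),
\]
the coefficient being computed in $\mathbb F_2$. On block $\xi$ this is a restriction of the identity if $\chi_A(\xi)=\chi_B(\xi)$ and a translation as in Lemma~\ref{lem:translate}(a) otherwise; in both cases it is a partial isomorphism from $M^{\chi_A(\xi)}$ to $M^{\chi_B(\xi)}$ with the fibers over $J_h$ as domain and range. The map $h^\sharp$ fixes ordinals and sends block $\xi$ into block $\xi$, so it preserves and reflects $<$ and $Q$. It satisfies (i) and (ii) of Lemma~\ref{lem:clock}, with $\gamma(m)=0$ for ordinals and $\gamma(m)=\gamma(j)$ for $m=(\xi,(j,v))$. So II has a winning strategy.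

\emph{Maximality.} A structure of cardinality $\kappa$ in $\{<,Q\}$ is isomorphic to one given by a subset of $\kappa^2$ and a subset of $\kappa^3$, so there are at most $2^\kappa$ isomorphism types.
\end{proof}

\section{The hypotheses on the tree}\label{sec:hyp}

Now $\kappa=\omega_1$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
If $T$ has no uncountable branch, Theorem~\ref{thm:A} gives the pair. Conversely, let $(t_\alpha)_{\alpha<\omega_1}$ be strictly increasing in $T$, let $|M|=|N|=\aleph_1$, and suppose that II has a winning strategy. Enumerate $M\cup N$ as $(m_\alpha)_{\alpha<\omega_1}$ and let I play $t_\alpha$ and $\{m_\alpha\}$ at round $\alpha$. Player~II moves at every round, and $\bigcup_{\alpha<\omega_1}f_\alpha$ is a partial isomorphism with domain $M$ and range $N$. So $M\cong N$. The last assertion is part of Corollary~\ref{cor:main}.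
\end{proof}

For part (2), Player~I uses the moves of II themselves as his clock.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Isomorphism and the existence of a winning strategy are unchanged when $M,N$ are replaced by isomorphic copies, so we consider only structures with universe $\omega_1$; in the game, the element $\alpha$ of $M$ and the element $\alpha$ of $N$ are distinguished. For $M\not\cong N$ let $\Sigma(M,N)$ be the set of sequences $(g_\beta)_{\beta<\alpha}$, with $\alpha<\omega_1$, of countable partial isomorphisms from $M$ to $N$ that are $\subseteq$-increasing and satisfy $\beta\in\operatorname{dom}g_\beta\cap\operatorname{ran}g_\beta$. Ordered by end-extension, it is a tree whose root is the empty sequence.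

The members of a branch of $\Sigma(M,N)$ have different lengths. If the branch were uncountable, the lengths would be unbounded in $\omega_1$, its union would be a sequence $(g_\beta)_{\beta<\omega_1}$, and $\bigcup_\beta g_\beta$ would be an isomorphism $M\to N$. So $\Sigma(M,N)$ has no uncountable branch.

Let $P$ be the set of countable partial functions from $\omega_1$ to $\omega_1$; then $|P|\le\aleph_1^{\aleph_0}=2^{\aleph_0}$. Nodes of $\Sigma(M,N)$ are sequences of countable length from $P$, so $|\Sigma(M,N)|\le\aleph_1\cdot(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$. The tree $\Sigma(M,N)$ is determined by the set of those members of $P$ that are partial isomorphisms from $M$ to $N$. Hence, although the vocabularies are arbitrary, there are at most $2^{2^{\aleph_0}}$ different trees $\Sigma(M,N)$. Let $T^*$ be their disjoint union with the roots identified. Then $|T^*|\le2^{2^{\aleph_0}}$, and every branch of $T^*$ lies in one of the trees $\Sigma(M,N)$, so it is countable.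

Let $M\not\cong N$ and suppose that II has a winning strategy in $\mathrm{EF}^{\omega_1}(M,N)_{T^*}$. Against it, let I play at round $\alpha$ the sequence $t_\alpha=(f_\beta)_{\beta<\alpha}$ of the earlier moves of II, and the set $A_\alpha$ consisting of the element $\alpha$ of $M$ and the element $\alpha$ of $N$. The rules for II make $t_\alpha$ a node of $\Sigma(M,N)$, and $t_\alpha$ properly end-extends $t_\beta$ for $\beta<\alpha$. So I has a legal move at every round $\alpha<\omega_1$, II answers each of them, and $\{t_\alpha:\alpha<\omega_1\}$ is an uncountable branch of $T^*$, a contradiction.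
\end{proof}

The last paragraph uses only nodes of $\Sigma(M,N)$, which proves the assertion of the introduction about a single pair. Under CH each $\Sigma(M,N)$ belongs to $\mathcal T_1$, so every non-isomorphic pair of cardinality $\aleph_1$ is then detected by some tree in $\mathcal T_1$; by Theorem~\ref{thm:A}, no tree in $\mathcal T_1$ detects all of them.

\begin{thebibliography}{1}
\bibitem{BKMV} Omer Ben-Neria, Siiri Kivim\"aki, Menachem Magidor and Jouko V\"a\"an\"anen, \emph{Aronszajn trees and maximality}, arXiv:2305.07880 (2023).
\end{thebibliography}
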